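\title{Character varieties of free groups are polynomial-count}

\begin{abstract}
Let $G$ be a connected reductive complex algebraic group and let $\mathfrak X_r(G)=G^r/\!\!/G$ be the $G$-character variety of the free group of rank $r$. We prove that $\mathfrak X_r(G)$ is polynomial-count, which settles a conjecture posed by Cavazos and Lawton. The natural model of $\mathfrak X_r(G)$ over $\mathbb Z$ has $\mathcal P(q)$ points over $\mathbb F_q$ for every prime power $q$, with no prime inverted, and the polynomial $\mathcal P\in\mathbb Z[t]$ is given by an explicit formula in terms of the root datum. The proof evaluates, for each tuple of elements of a finite reductive group, a signed sum over the rational parabolic subgroups that contain the tuple. The sum vanishes unless the orbit of the tuple is closed, and M\"obius inversion over the rational Levi subgroups then yields the number of rational closed orbits.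
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mathsf F_r$ be a free group of rank $r\ge1$ and let $G$ be a connected reductive algebraic group over $\mathbb C$. A choice of free generators identifies $\mathrm{Hom}(\mathsf F_r,G)$ with $G^r$, and $G$ acts on it by simultaneous conjugation. The \emph{character variety} is the affine quotient
\[
\mathfrak X_r(G)=G^r/\!\!/G=\operatorname{Spec}_{\max}\mathbb C[G^r]^G .
\]
Its points correspond to the closed $G$-orbits in $G^r$; for $G=\mathrm{GL}_n$ these are the isomorphism classes of semisimple $n$-dimensional representations of $\mathsf F_r$. We ask how many points this variety has over finite fields.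

\begin{definition}\label{def:pc}
A complex variety $\mathfrak X$ is \emph{polynomial-count} (in the sense of Katz) if there exist a finitely generated $\mathbb Z$-algebra $R\subset\mathbb C$, a separated scheme $\mathcal X$ of finite type over $R$ with $\mathcal X\times_R\mathbb C\cong\mathfrak X$, and a polynomial $\mathcal P\in\mathbb Z[t]$ such that for every ring homomorphism $\theta\colon R\to\mathbb F_q$ to a finite field, the scheme $\mathcal X_\theta=\mathcal X\times_{R,\theta}\mathbb F_q$ satisfies $\#\mathcal X_\theta(\mathbb F_q)=\mathcal P(q)$.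
\end{definition}

The property matters because the polynomial carries Hodge-theoretic information. Let $h_c^{j;a,b}$ be the Hodge numbers of the mixed Hodge structure on $H^j_c(\mathfrak X,\mathbb C)$, and let $E(\mathfrak X;x,y)=\sum_{j,a,b}(-1)^jh_c^{j;a,b}x^ay^b$ be the $E$-polynomial. Katz's theorem \cite{Katz} states that $E(\mathfrak X;x,y)=\mathcal P(xy)$ when $\mathfrak X$ is polynomial-count with polynomial $\mathcal P$.

By the Chevalley--Demazure theorem, $G=\mathcal G\times_{\mathbb Z}\mathbb C$ for a split reductive group scheme $\mathcal G$ over $\mathbb Z$, that is, a \emph{Chevalley group scheme}; so every connected reductive complex group is split in this sense. The simplest cases suggest a positive answer. If $G=\mathbb G_m^n$ is a torus, conjugation is trivial, $\mathfrak X_r(G)=\mathbb G_m^{nr}$, and the count is $(q-1)^{nr}$. For any $G$ the order $|\mathcal G(\mathbb F_q)|$ is a polynomial in $q$, so $G^r$ itself is polynomial-count, and if $G$ acted freely one would expect the count $|\mathcal G(\mathbb F_q)|^{r-1}$. It is known that $\mathfrak X_r(\mathrm{SL}_2(\mathbb C))$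 is polynomial-count for every $r$. The following conjecture is posed in \cite{CL}.

\begin{quote}
\textbf{Conjecture.} The variety $\mathfrak X_r(G)$ is polynomial-count for every split reductive algebraic $\mathbb C$-group $G$.
\end{quote}

The action is not free, and the natural strata of $G^r$ do not have polynomial counts uniformly in $q$. The smallest stratum already shows this: $\mathrm{SL}_n(\mathbb F_q)^r$ contains $\gcd(n,q-1)^r$ central tuples. Definition~\ref{def:pc} can absorb this particular effect, since $n$ divides $q-1$ whenever $R$ contains $1/n$ and a primitive $n$th root of unity. Still, a count stratum by stratum requires a description of all centralizers of tuples, with their component groups. The proof below needs no such description, and the arithmetic dependence on $q$ cancels without enlarging $R$.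

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\mathcal G$ be a Chevalley group scheme over $\mathbb Z$, let $G=\mathcal G_{\mathbb C}$ and $r\ge1$, and put $\mathcal X=\operatorname{Spec}\mathbb Z[\mathcal G^r]^{\mathcal G}$. Then $\mathcal X$ is affine of finite type over $\mathbb Z$, $\mathcal X_{\mathbb C}\cong\mathfrak X_r(G)$, and there is a polynomial $\mathcal P\in\mathbb Z[t]$ with $\#\mathcal X(\mathbb F_q)=\mathcal P(q)$ for every prime power $q$. In particular $\mathfrak X_r(G)$ is polynomial-count with $R=\mathbb Z$, and the conjecture holds. The polynomial $\mathcal P$ is monic of degree $\dim\mathfrak X_r(G)$, and $E(\mathfrak X_r(G);x,y)=\mathcal P(xy)$.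
\end{theorem}

The polynomial is explicit, and the formula holds for all finite reductive groups, split or not. To state it, let $q$ be a power of a prime $p$ and $k=\overline{\mathbb F}_p$. By \emph{$(G,F)$ over $\mathbb F_q$} we mean a connected reductive group $G$ over $k$, identified with its group of $k$-points, together with the Frobenius endomorphism $F$ of an $\mathbb F_q$-structure $G=G_0\times_{\mathbb F_q}k$; thus $G^F=G_0(\mathbb F_q)$.

Let $\Psi=(X,\Phi,Y,\Phi^\vee)$ be a root datum with Weyl group $W$, and put $\mathfrak a=Y\otimes\mathbb R$. An automorphism $\psi$ of $\Psi$ acts on $Y$, and on $X$ by $\alpha\mapsto\alpha\circ\psi^{-1}$. A \emph{type} is a pair $(\Psi,\varphi)$ in which $\varphi$ is an automorphism of $\Psi$ of finite order that stabilizes a base of $\Phi$. We say that $(G,F)$ over $\mathbb F_q$ \emph{has type $(\Psi,\varphi)$} if $G$ has an $F$-stable maximal torus $T_0$, contained in an $F$-stable Borel subgroup, with root datum $\Psi$ and with $F\circ y=q\,\varphi(y)$ for all cocharacters $y\in Y(T_0)=Y$. Every $(G,F)$ has a type, and split groups are those with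 $\varphi=1$. The order $|G^F|$ is the value at $q$ of a polynomial with rational coefficients that depends only on the type, the \emph{order polynomial} (Proposition~\ref{prop:tori}(d)).

Let $\Pi(\Phi)$ be the set of subsystems $\{\alpha\in\Phi:\alpha(y)=0\}$ with $y\in\mathfrak a$, ordered by inclusion. For $\Phi'\subset\Phi$ let $\Phi'^{\perp}=\{y\in\mathfrak a:\alpha(y)=0\text{ for all }\alpha\in\Phi'\}$. Fix $w\in W$, put $\psi=w\varphi$, and let $\Phi'$ belong to the poset $\Pi(\Phi)^\psi$ of $\psi$-stable members of $\Pi(\Phi)$. Choose a base $\Delta'$ of $\Phi'$. The Weyl group $W(\Phi')$ acts simply transitively on the bases of $\Phi'$, so there is a unique $\psi'\in W(\Phi')\psi$ with $\psi'\Delta'=\Delta'$; another base replaces $(\Delta',\psi')$ by a $W(\Phi')$-conjugate, which does not affect the quantities below. For a $\psi'$-stable subset $I\subset\Delta'$ let $\Phi'_I$ be the set of roots of $\Phi'$ in the span of $I$, let $|I/\psi'|$ be the number of $\psi'$-orbits on $I$, and let $g_I$ be the order polynomial of the type $\bigl((X,\Phi'_I,Y,\Phi'^{\vee}_I),\psi'\bigr)$. Define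
\begin{align*}
\kappa_{\Phi',w}(t)&=\sum_{\Phi''\in\Pi(\Phi)^\psi,\ \Phi''\supseteq\Phi'}\mu(\Phi',\Phi'')\det\bigl(1-t\psi\mid\Phi''^{\perp}\bigr),\\
\varepsilon_{\Phi',w}&=(-1)^{\dim\mathfrak a^{\psi'}},\qquad g_{\Phi',w}=g_{\Delta'},\\
s_{\Phi',w}(t)&=\sum_{I\subset\Delta',\ \psi'I=I}(-1)^{|I/\psi'|}\Bigl(t^{(|\Phi'|-|\Phi'_I|)/2}\,g_I(t)\Bigr)^{r-1},
\end{align*}
where $\mu$ is the M\"obius function of $\Pi(\Phi)^\psi$. (The M\"obius function of a finite poset is determined by $\mu(a,a)=1$ and $\sum_{a\le c\le b}\mu(a,c)=0$ for $a<b$; the value $\mu(a,b)$ depends only on the interval $[a,b]$.)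

\begin{theorem}\label{thm:formula}
Fix a type $(\Psi,\varphi)$ and $r\ge1$. There is a polynomial $\mathcal P_{\Psi,\varphi}\in\mathbb Z[t]$ such that for every prime power $q$ and every $(G,F)$ over $\mathbb F_q$ of type $(\Psi,\varphi)$, the number of $F$-stable closed $G$-orbits in $G^r$, equivalently the number of $\mathbb F_q$-points of $G^r/\!\!/G$, is $\mathcal P_{\Psi,\varphi}(q)$. Explicitly,
\begin{equation}\label{eq:formula}
\mathcal P_{\Psi,\varphi}(q)=\frac1{|W|}\sum_{w\in W}\frac1{\det(q-w\varphi)}\sum_{\Phi'\in\Pi(\Phi)^{w\varphi}}q^{-|\Phi'|}\,\kappa_{\Phi',w}(q)\,\varepsilon_{\Phi',w}\,g_{\Phi',w}(q)\,s_{\Phi',w}(q).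
\end{equation}
If $\Psi$ is the root datum of $\mathcal G$, the polynomial of Theorem~\ref{thm:main} is $\mathcal P_{\Psi,1}$.
\end{theorem}

The proof requires this generality even for split $G$, because it applies the same identities to all $F$-stable Levi subgroups of $G$, and these are usually not split.

\subsection{The method}

It is easy to count the tuples in an $F$-stable parabolic subgroup $P$: there are $|P^F|^r$ of them. So the signed sum $S_r(G,F)=\sum_P\pm|P^F|^r$ over all $F$-stable parabolic subgroups is an explicit polynomial in $q$. We evaluate it a second time, tuple by tuple. A tuple whose orbit is not closed contributes $0$, and a tuple $\rho$ with closed orbit contributes a signed count of the $F$-stable maximal tori of its connected centralizer (Sections~\ref{sec:sigma} and~\ref{sec:cr}). Such a torus determines a Levi subgroup $M$ in which $\rho$ is irreducible. This expresses $S_r(G,F)$ linearly through the unknown numbers of irreducible tuples in the $F$-stable Levi subgroups $M$. The number of $F$-stable closed orbits is a second linear expression in the same unknowns,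 and M\"obius inversion eliminates them (Section~\ref{sec:count}). Section~\ref{sec:poly} rewrites the result in terms of the root datum, and Section~\ref{sec:Z} identifies the $F$-stable closed orbits with the $\mathbb F_q$-points of the quotient over $\mathbb Z$. Section~\ref{sec:SL2} carries out the argument by hand for $\mathrm{SL}_2$, and Section~\ref{sec:background} collects the standard facts.

For a tuple $\rho=(\rho_1,\dots,\rho_r)\in G^r$ and a subgroup $K\subset G$, we say that $K$ \emph{contains} $\rho$, and write $\rho\in K$, if all $\rho_i$ lie in $K$. We write $C_K(\rho)$ for the group of elements of $K$ that commute with all $\rho_i$, and $C_\rho=C_G(\rho)^0$ for the connected centralizer.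

\section{The case of $\mathrm{SL}_2$}\label{sec:SL2}

Let $G=\mathrm{SL}_2(k)$, and let $F$ raise matrix entries to the $q$th power, so that $|G^F|=q(q^2-1)$. The Borel subgroups are the stabilizers of the points of $\mathbb P^1(k)$. The $F$-stable ones correspond to the $q+1$ points of $\mathbb P^1(\mathbb F_q)$ and have $|B^F|=q(q-1)$. The maximal tori are the pointwise stabilizers of pairs of distinct points. There are $\frac12q(q+1)$ split $F$-stable tori, given by pairs of rational points, with $|T^F|=q-1$, and $\frac12q(q-1)$ nonsplit ones, given by pairs of points exchanged by $F$, with $|T^F|=q+1$.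

For $\rho\in(G^F)^r$ let $\mathrm{Fix}(\rho)\subset\mathbb P^1(k)$ be the set of common fixed points of the $\rho_i$. Count the $F$-stable parabolic subgroups containing $\rho$, with sign $+$ for a Borel subgroup and sign $-$ for $G$:
\[
\Sigma(\rho)=\#\bigl(\mathrm{Fix}(\rho)\cap\mathbb P^1(\mathbb F_q)\bigr)-1 .
\]
A noncentral matrix fixes one or two points, and $\mathrm{Fix}(\rho)$ is $F$-stable, so there are five cases. Let $z=\gcd(2,q-1)^r$ be the number of central tuples and let $n_{\mathrm{irr}}$ be the number of tuples with no fixed point, which we call irreducible.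

\begin{center}
\begin{tabular}{llcc}
$\mathrm{Fix}(\rho)$ & number of tuples & $\Sigma(\rho)$ & $C_\rho$\\ \hline
$\mathbb P^1(k)$ & $z$ & $q$ & $G$\\
two rational points & $\frac12q(q+1)\bigl((q-1)^r-z\bigr)$ & $1$ & split torus\\
two conjugate points & $\frac12q(q-1)\bigl((q+1)^r-z\bigr)$ & $-1$ & nonsplit torus\\
one point & (not needed) & $0$ & (not needed)\\
empty & $n_{\mathrm{irr}}$ & $-1$ & $1$
\end{tabular}
\end{center}

In the fourth case the orbit is not closed: if $\rho$ is upper triangular, conjugation by $\mathrm{diag}(t,t^{-1})$ with $t\to0$ tends to the diagonal part of $\rho$, which has at least two fixed points and so is not conjugate to $\rho$. In the other four cases the orbit is closed, by Proposition~\ref{prop:cr} below. Thus $\Sigma$ vanishes exactly on the tuples whose orbits are not closed.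

\emph{First identity.} Summing $\Sigma(\rho)$ over the parabolic subgroups first gives $S=(q+1)|B^F|^r-|G^F|^r$. Summing over the table gives
\[
S=qz+\tfrac12q(q+1)\bigl((q-1)^r-z\bigr)-\tfrac12q(q-1)\bigl((q+1)^r-z\bigr)-n_{\mathrm{irr}} .
\]
The coefficient of $z$ is $q-\frac12q(q+1)+\frac12q(q-1)=0$. The term that depends on the parity of $q$ has canceled, because $q$ is the number of split tori minus the number of nonsplit tori. Dividing by $|G^F|=(q+1)|B^F|$, we obtain
\begin{equation}\label{eq:SL2a}
\frac{n_{\mathrm{irr}}}{|G^F|}=\tfrac12(q-1)^{r-1}-\tfrac12(q+1)^{r-1}+(q^3-q)^{r-1}-(q^2-q)^{r-1}.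
\end{equation}

\emph{Second identity.} We count the $F$-stable closed orbits. The orbit of a tuple with at least two fixed points meets $T_0^r$, with $T_0$ the diagonal torus, in a set $\{\tau,\tau^{-1}\}$, and it is $F$-stable if and only if $F(\tau)=\tau$ or $F(\tau)=\tau^{-1}$. These conditions have $(q-1)^r$ and $(q+1)^r$ solutions, and both hold exactly for the $z$ central tuples. The number of such orbits is
\[
z+\tfrac12\bigl((q-1)^r-z\bigr)+\tfrac12\bigl((q+1)^r-z\bigr)=\tfrac12(q-1)^r+\tfrac12(q+1)^r ,
\]
and $z$ has canceled again. An irreducible tuple is centralized only by scalars, by Schur's lemma, so $\mathrm{PGL}_2(k)$ acts simply transitively on its orbit. By Lang's theorem (Lemma~\ref{lem:lang}) an $F$-stable irreducible orbit has $|\mathrm{PGL}_2(\mathbb F_q)|=|G^F|$ rational points, so there are $n_{\mathrm{irr}}/|G^F|$ such orbits. Adding \eqref{eq:SL2a}, the number of $F$-stable closed orbits is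
\begin{equation}\label{eq:SL2b}
(q^3-q)^{r-1}-(q^2-q)^{r-1}+\tfrac12q\bigl((q-1)^{r-1}+(q+1)^{r-1}\bigr)
\end{equation}
for every $q$, even or odd. For $r=1$ this is $q$, as the trace map $\mathfrak X_1(\mathrm{SL}_2)\cong\mathbb A^1$ predicts, and for $r=2$ it is $q^3$, in agreement with $\mathfrak X_2(\mathrm{SL}_2)\cong\mathbb A^3$.

Both identities are linear in the numbers $n_{\mathrm{irr}}$, $(q-1)^r$, $(q+1)^r$ of tuples that are irreducible in $G$, in a split torus and in a nonsplit torus. The nonsplit torus lies in no $F$-stable Borel subgroup, yet it must be counted. In general the role of these three groups is played by all $F$-stable Levi subgroups.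

\section{Background on finite reductive groups}\label{sec:background}

From here to the end of Section~\ref{sec:poly}, $(G,F)$ is a connected reductive group over $\mathbb F_q$. Every element of $G$ is fixed by a power of $F$, and every closed subgroup is stable under a power of $F$, because it is defined by finitely many equations with coefficients in a finite field. The map $F^n$ is the Frobenius endomorphism of an $\mathbb F_{q^n}$-structure.

\subsection{Lang's theorem}

Lang's theorem states that $h\mapsto h^{-1}F(h)$ is surjective on every connected algebraic group $H$ over $k$ with a Frobenius endomorphism $F$; it applies to every $F$-stable closed connected subgroup of $G$. We use it in the following form.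

\begin{lemma}\label{lem:lang}
Let $H$ be a connected group with Frobenius endomorphism $F$, acting transitively and with closed stabilizers $H_x$ on a nonempty set $O$. Let $F\colon O\to O$ be a bijection with $F(hx)=F(h)F(x)$.
\begin{enumerate}
\item[(a)] The set $O^F$ is nonempty.
\item[(b)] Fix $x_0\in O^F$ and put $\Gamma=H_{x_0}/H_{x_0}^0$. For $a\in\Gamma$ choose $g_a\in H$ with $g_a^{-1}F(g_a)$ in the coset $a$, and put $x_a=g_ax_0$. Then $x_a\in O^F$, and for every $H^F$-invariant function $h$ on $O^F$,
\[
\sum_{x\in O^F}h(x)=\frac{|H^F|}{|\Gamma|}\sum_{a\in\Gamma}\frac{h(x_a)}{|(H_{x_a}^0)^F|}.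
\]
\item[(c)] If the stabilizers are connected, $H^F$ is transitive on $O^F$ and $|O^F|=|H^F|/|H_{x_0}^F|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in O$ and $F(x)=hx$. Write $h^{-1}=g^{-1}F(g)$. Then $F(gx)=F(g)hx=gx$.

(b), (c) A point $x=gx_0$ is $F$-fixed if and only if $n=g^{-1}F(g)$ lies in $H_{x_0}$. Replacing $g$ by $gb$ with $b\in H_{x_0}$ replaces $n$ by $b^{-1}nF(b)$, so $x$ determines an orbit of $\Gamma$ on itself under the $F$-conjugation $a\mapsto b^{-1}aF(b)$. This $F$-class is constant on $H^F$-orbits, and every $F$-class occurs by Lang's theorem. Suppose that $x=gx_0$ and $x'=g'x_0$ give the same $F$-class. We may assume that $n$ and $n'=g'^{-1}F(g')$ lie in the same coset of $H^0_{x_0}$. Conjugation by $g$ carries the map $u\mapsto nF(u)n^{-1}$ on $H_{x_0}$ to $F$ on $H_x$. Lang's theorem for $H_x^0$ therefore gives $u\in H^0_{x_0}$ with $n'n^{-1}=u^{-1}nF(u)n^{-1}$, that is, $n'=(gu)^{-1}F(gu)$. Then $g'(gu)^{-1}$ is $F$-fixed and carries $x$ to $x'$. So the $H^F$-orbits in $O^F$ correspond to the $F$-classes in $\Gamma$, which gives the transitivity in (c).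

By (a), every $F$-stable coset of $H_{x_a}^0$ in $H_{x_a}$ has an $F$-fixed point. Conjugation by $g_a$ identifies the group of these cosets with $\Gamma_a=\{b\in\Gamma:aF(b)a^{-1}=b\}$, the stabilizer of $a$ under $F$-conjugation. Hence the orbit of $x_a$ has $|H^F|/\bigl(|(H^0_{x_a})^F|\,|\Gamma_a|\bigr)$ points, while the $F$-class of $a$ has $|\Gamma|/|\Gamma_a|$ elements. Summing over the classes gives (b), and (b) with $h=1$ and $\Gamma=1$ gives the count in (c).
\end{proof}

By (a), every $F$-stable connected group has an $F$-stable Borel subgroup and an $F$-stable maximal torus. We also use that $|U^F|=q^{\dim U}$ for an $F$-stable connected unipotent group $U$.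

\subsection{Parabolic and Levi subgroups}

A parabolic subgroup $P$ is a closed subgroup that contains a Borel subgroup; it is connected and equal to its normalizer. We write $R_u(P)$ for the unipotent radical and $\nu_G$ for the number of positive roots of $G$.

\begin{enumerate}
\item[(P1)] \emph{Levi subgroups.} A Levi subgroup of $P$ is a closed subgroup $L$ with $P=L\ltimes R_u(P)$. The group $R_u(P)$ acts simply transitively by conjugation on the Levi subgroups of $P$, and each maximal torus of $P$ lies in exactly one of them. A \emph{Levi subgroup of $G$} is a Levi subgroup of some parabolic subgroup; equivalently, it is the centralizer of a torus. Such a group $M$ is connected reductive, and $M=C_G(Z(M)^0)$.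
\item[(P2)] \emph{Cocharacters.} For a cocharacter $\lambda$ of $G$, the set $P_\lambda$ of $g$ such that $c_\lambda(g)=\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}$ exists is a parabolic subgroup with Levi subgroup $L_\lambda=C_G(\lambda)$. The map $c_\lambda\colon P_\lambda\to L_\lambda$ is a homomorphism with kernel $R_u(P_\lambda)$ that is the identity on $L_\lambda$. If $\lambda$ has image in a closed connected reductive subgroup $C$, the corresponding objects for $C$ are $P_\lambda(C)=P_\lambda\cap C$, $L_\lambda\cap C$ and $R_u(P_\lambda)\cap C$.
\item[(P3)] \emph{Facets.} Let $T$ be a maximal torus with roots $\Phi$, root subgroups $U_\alpha$ and $\mathfrak a=Y(T)\otimes\mathbb R$. Two points $y,y'\in\mathfrak a$ lie in the same \emph{facet} if $\alpha(y)$ and $\alpha(y')$ have the same sign ($+$, $0$ or $-$) for every root $\alpha$. Facets are convex cones that contain points of $Y(T)$. For a facet $\sigma$, let $P_\sigma$ be generated by $T$ and the $U_\alpha$ with $\alpha\ge0$ on $\sigma$. Then $\sigma\mapsto P_\sigma$ is a bijection onto the parabolic subgroups containing $T$, and $P_\sigma\subset P_{\sigma_1}$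 if and only if $\sigma_1\subset\overline\sigma$. For $\lambda\in\sigma\cap Y(T)$ we have $P_\sigma=P_\lambda$; the roots of $R_u(P_\sigma)$ are those positive on $\sigma$; the Levi subgroup $L$ of $P_\sigma$ containing $T$ is $L_\lambda$, its roots are those vanishing on $\sigma$, and $Y(Z(L)^0)\otimes\mathbb R$ is the span of $\sigma$. Let $\mathfrak a_0=\Phi^\perp$ and let $\mathfrak a_1$ be the span of the coroots, so that $\mathfrak a=\mathfrak a_0\oplus\mathfrak a_1$. Each facet is the sum of $\mathfrak a_0$ and a relatively open simplicial cone in $\mathfrak a_1$, and the facets in its closure are the sums of $\mathfrak a_0$ and the faces of that cone.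
\item[(P4)] \emph{Intersections.} The intersection of two parabolic subgroups $P,Q$ is connected, contains a maximal torus $T$ of $G$, and for any such $T$ is generated by $T$ and the root subgroups that lie in both $P$ and $Q$.
\item[(P5)] \emph{Opposites.} Parabolic subgroups $Q,Q'$ are opposite if $Q\cap Q'$ is a Levi subgroup of both; then $Q\cap R_u(Q')=1$. The map $Q'\mapsto Q\cap Q'$ is a bijection from the opposites of $Q$ to the Levi subgroups of $Q$. If $T\subset Q=P_\tau$, then $P_{-\tau}$ is the only opposite of $Q$ that contains $T$.
\item[(P6)] \emph{Parabolic subgroups of a Levi subgroup.} If $L$ is a Levi subgroup of $Q$, then $B\mapsto BR_u(Q)$ is a bijection from the parabolic subgroups of $L$ to the parabolic subgroups of $G$ contained in $Q$, with inverse $P\mapsto P\cap L$. Moreover $R_u(BR_u(Q))=R_u(B)R_u(Q)$, and every Levi subgroup of $B$ is a Levi subgroup of $BR_u(Q)$.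
\end{enumerate}

\subsection{Frobenius action, ranks and signs}\label{sub:ranks}

Let $T$ be an $F$-stable torus and $\mathfrak a_T=Y(T)\otimes\mathbb R$. Then $F\circ y=q\,\psi_T(y)$ for an automorphism $\psi_T$ of $Y(T)$ of finite order. A cocharacter $\lambda$ is \emph{defined over $\mathbb F_q$} if $F\circ\lambda=q\lambda$, and $T$ is \emph{split} if $\psi_T=1$, that is, if $F(t)=t^q$ on $T$. The image of a cocharacter defined over $\mathbb F_q$ is a split torus. The subtorus of $T$ with cocharacter lattice $Y(T)^{\psi_T}$ is split and contains every split subtorus of $T$. Its dimension is $\operatorname{rk}_qT=\dim\mathfrak a_T^{\psi_T}$.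

The pairs $T_0\subset B_0$ consisting of an $F$-stable maximal torus and an $F$-stable Borel subgroup form one $G^F$-orbit, by Lemma~\ref{lem:lang}(c), since the stabilizer of such a pair is $T_0$. The automorphism $\varphi=\psi_{T_0}$ preserves the root datum and the base defined by $B_0$; this gives the type of $(G,F)$. We put $\operatorname{rk}_qG=\operatorname{rk}_qT_0$, which is the dimension of a maximal split torus of $G$, and $\varepsilon_G=(-1)^{\operatorname{rk}_qG}$. This notation applies to all $F$-stable connected reductive subgroups, tori included.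

\begin{enumerate}
\item[(F1)] If $T$ is an $F$-stable maximal torus and $\psi=\psi_T$, then $F(U_\alpha)=U_{\psi\alpha}$ and $F(P_\sigma)=P_{\psi\sigma}$.
\item[(F2)] If $P_\sigma$ is $F$-stable, then $P_\sigma=P_\lambda$ for some $\lambda\in\sigma\cap Y(T)$ defined over $\mathbb F_q$: take the sum of the $\psi$-orbit of a point of $\sigma\cap Y(T)$. Conversely, $P_\lambda$ is $F$-stable if $\lambda$ is defined over $\mathbb F_q$.
\item[(F3)] An $F$-stable parabolic subgroup $P$ has $F$-stable Levi subgroups, and they are conjugate under $R_u(P)^F$, by (P1) and Lemma~\ref{lem:lang}(c). For such $L$ we have $|P^F|=|L^F|\,q^{\dim R_u(P)}$ and $\operatorname{rk}_qL=\operatorname{rk}_qG$. Indeed, if $T\subset B_L$ are an $F$-stable maximal torus and Borel subgroup of $L$, then $B_LR_u(P)$ is an $F$-stable Borel subgroup of $G$ containing $T$.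
\end{enumerate}
The equality of ranks needs the $F$-stable parabolic subgroup: a nonsplit torus of $\mathrm{SL}_2$ is an $F$-stable Levi subgroup of rank $0$.

For an $F$-stable parabolic subgroup $P$ with $F$-stable Levi subgroup $L$ put
\[
\ell(P)=\ell_G(P)=\operatorname{rk}_qG-\operatorname{rk}_qZ(L)^0 ,
\]
which is independent of $L$ by (F3). Let $\Delta$ be the base defined by $B_0$. Every parabolic subgroup is conjugate to exactly one standard subgroup $P_I\supseteq B_0$, $I\subset\Delta$, whose Levi subgroup containing $T_0$ has the roots in the span of $I$.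

\begin{enumerate}
\item[(F4)] The $G^F$-classes of $F$-stable parabolic subgroups are represented by the $P_I$ with $\varphi I=I$. The class of $P_I$ has $|G^F|/|P_I^F|$ members, and $\ell(P_I)=|I/\varphi|$.
\end{enumerate}
Indeed, $F(P_I)=P_{\varphi I}$, so a $G$-class is $F$-stable if and only if $\varphi I=I$, and Lemma~\ref{lem:lang}(c) applies to the class because its stabilizers are the connected groups $P$. Finally $\ell(P_I)=\dim\mathfrak a^\varphi-\dim(I^\perp)^\varphi=\dim(\mathfrak a/I^\perp)^\varphi$, and $\mathfrak a/I^\perp$ is dual to the permutation module with basis $I$.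

\subsection{Sums over maximal tori}

Let $(C,F)$ be connected reductive over $\mathbb F_q$, with $T_0\subset B_0$, $W$, $\varphi$ and $\mathfrak a=\mathfrak a_{T_0}$ as above, and let $n=\dim\mathfrak a$. For $w\in W$ choose $g\in C$ such that $g^{-1}F(g)\in N_C(T_0)$ represents $w$, and put $T_w=gT_0g^{-1}$, an $F$-stable maximal torus. Conjugation by $g$ carries the map $t\mapsto w(F(t))$ on $T_0$ to $F$ on $T_w$. So $\psi_{T_w}$ becomes $w\varphi$ when $Y(T_w)$ is identified with $Y(T_0)$.

Let $\mathbb C[\mathfrak a]$ be the algebra of complex polynomial functions on $\mathfrak a$. The invariants $\mathbb C[\mathfrak a]^W$ form a polynomial algebra on $n$ homogeneous generators $f_i$ of degrees $d_i$ with $\sum_i(d_i-1)=\nu_C$, and the Jacobian determinant $J$ of the $f_i$ is a nonzero multiple of the product of the positive roots. Since $\varphi$ normalizes $W$, the operator $\varphi^*\colon f\mapsto f\circ\varphi$ preserves $\mathbb C[\mathfrak a]^W$. Let $\mathfrak m$ be the ideal of $\mathbb C[\mathfrak a]^W$ of invariants vanishing at $0$. As $\varphi^*$ has finite order, $\mathfrak m^2$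 has a graded $\varphi^*$-stable complement in $\mathfrak m$, and an eigenbasis of it gives generators with $f_i\circ\varphi=\zeta_if_i$, the $\zeta_i$ being roots of unity. The $\zeta_i$ with $d_i=d$ are the eigenvalues of $\varphi^*$ on the degree $d$ part of $\mathfrak m/\mathfrak m^2$. This space and $\varphi^*$ are defined over $\mathbb Q$, so $\prod_{d_i=d}(t-\zeta_i)\in\mathbb Q[t]$. In particular, the multisets $\{(d_i,\zeta_i)\}$ and $\{(d_i,\zeta_i^{-1})\}$ agree.

\begin{proposition}\label{prop:tori}
In (a), (e) and (f), $T$ runs over the $F$-stable maximal tori of $C$.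
\begin{enumerate}
\item[(a)] For a $C^F$-invariant function $h$, $\displaystyle\sum_Th(T)=\frac{|C^F|}{|W|}\sum_{w\in W}\frac{h(T_w)}{|T_w^F|}$. In particular $\sum_T|T^F|=|C^F|$.
\item[(b)] For any $F$-stable torus $T$, $|T^F|=\det(q-\psi_T)>0$ and $\varepsilon_T|T^F|=\det(1-q\psi_T)$.
\item[(c)] $\displaystyle\frac1{|W|}\sum_{w\in W}\frac1{\det(1-t\,w\varphi)}=\prod_{i=1}^n\frac1{1-\zeta_it^{d_i}}$ as rational functions of $t$.
\item[(d)] (Steinberg) $|C^F|=q^{\nu_C}\prod_i(q^{d_i}-\zeta_i)$. The order polynomial $t^{\nu_C}\prod_i(t^{d_i}-\zeta_i)$ lies in $\mathbb Q[t]$ and depends only on the type.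
\item[(e)] (Steinberg) The number of $T$ is $q^{2\nu_C}$.
\item[(f)] $\sum_T\varepsilon_T=\varepsilon_C\,q^{\nu_C}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Apply Lemma~\ref{lem:lang}(b) to the set of maximal tori, where the stabilizer of $T_0$ is $N_C(T_0)$, with identity component $T_0$ and component group $W$.

(b) Put $Y=Y(T)$, $\psi=\psi_T$ and $d=\dim T$. It is standard that $T^F\cong Y/(q\psi-1)Y$, so $|T^F|=|\det(1-q\psi)|$. We have $\det(1-q\psi)=\det(-\psi)\det(q-\psi^{-1})$. Since $\psi$ is real of finite order, its eigenvalues are $\pm1$ and pairs $\zeta,\overline\zeta=\zeta^{-1}$ of nonreal roots of unity. Hence $\det(q-\psi^{-1})=\det(q-\psi)$ is a product of factors $q\mp1$ and $|q-\zeta|^2$, so it is positive. In $\det(-\psi)$ the eigenvalue $1$ contributes $-1$, while the eigenvalue $-1$ and each nonreal pair contribute $1$. Thus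
\begin{equation}\label{eq:sign}
(-1)^d\det\psi=(-1)^{\dim\mathfrak a_T^{\psi}}=\varepsilon_T .
\end{equation}

(c) The graded trace of $f\mapsto f\circ w\varphi$ on $\mathbb C[\mathfrak a]$ is $1/\det(1-t\,w\varphi)$. The average of these operators over $w$ is $\varphi^*\circ\pi$, where $\pi$ is the averaging projection onto $\mathbb C[\mathfrak a]^W$. Its image lies in $\mathbb C[\mathfrak a]^W$, so its graded trace is that of $\varphi^*$ on $\mathbb C[\mathfrak a]^W$, and the monomials in the $f_i$ form an eigenbasis.

(d) The formula is Steinberg's order formula, and rationality was shown above.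

(e) By (a), (b) and (c) at $t=q^{-1}$, the number is
\[
|C^F|\,q^{-n}\prod_i\bigl(1-\zeta_iq^{-d_i}\bigr)^{-1}=|C^F|\,q^{\sum_i(d_i-1)}\prod_i\bigl(q^{d_i}-\zeta_i\bigr)^{-1}=q^{2\nu_C}.
\]

(f) By (b), $\varepsilon_{T_w}/|T_w^F|=1/\det(1-q\,w\varphi)$. So (a) and (c) at $t=q$ give $\sum_T\varepsilon_T=|C^F|\prod_i(1-\zeta_iq^{d_i})^{-1}$. Write $1-\zeta_iq^{d_i}=-\zeta_i(q^{d_i}-\zeta_i^{-1})$. The symmetry $\zeta_i\leftrightarrow\zeta_i^{-1}$ and (d) give $\sum_T\varepsilon_T=(-1)^n\prod_i\zeta_i^{-1}\cdot q^{\nu_C}$. It remains to find the sign. Since $\varphi$ permutes the positive roots, $J\circ\varphi=J$. The chain rule applied to $f_i\circ\varphi=\zeta_if_i$ gives $J(\varphi x)\det\varphi=\prod_i\zeta_i\cdot J(x)$. Hence $\prod_i\zeta_i=\det\varphi=\pm1$, and $(-1)^n\det\varphi=\varepsilon_{T_0}=\varepsilon_C$ by \eqref{eq:sign}.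
\end{proof}

For $C=\mathrm{SL}_2$, part (f) and the last assertion of (a) are the two cancellations of $z$ in Section~\ref{sec:SL2}.

\section{A signed sum over parabolic subgroups}\label{sec:sigma}

To find the number of tuples that lie in no proper parabolic subgroup, one could try inclusion--exclusion over all intersections of parabolic subgroups. These intersections are hard to control, and a rational tuple may lie in parabolic subgroups none of which is $F$-stable. We use only the $F$-stable parabolic subgroups themselves, with signs. For $\rho\in(G^F)^r$ put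
\[
\Sigma_G(\rho)=\sum_{P}(-1)^{\ell(P)},
\]
the sum over the $F$-stable parabolic subgroups $P$ of $G$ that contain $\rho$, including $P=G$. For $\mathrm{SL}_2$ this is the function $\Sigma$ of Section~\ref{sec:SL2}. The key property is that $\Sigma_G(\rho)$ can be computed from any one $F$-stable parabolic subgroup $Q$ containing $\rho$. We first describe the Levi subgroups of $Q$ that contain $\rho$.

\begin{lemma}\label{lem:torsor}
Let $\rho\in G^r$, let $Q$ be a parabolic subgroup containing $\rho$, and put $V=C_{R_u(Q)}(\rho)$. Suppose that some Levi subgroup of $Q$ contains $\rho$. Then $V$ is connected and acts simply transitively on the Levi subgroups of $Q$ that contain $\rho$. If moreover $F(\rho)=\rho$ and $F(Q)=Q$, then exactly $|V^F|=q^{\dim V}$ of these Levi subgroups are $F$-stable, and they are conjugate under $V^F$.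
\end{lemma}

\begin{proof}
Let $L\ni\rho$ be a Levi subgroup of $Q$. By (P1) the others are the groups $uLu^{-1}$, with $u\in R_u(Q)$ uniquely determined. If $u\in V$, then $\rho\in uLu^{-1}$. Conversely, if $\rho\in uLu^{-1}$, then $\rho_i^{-1}u^{-1}\rho_iu$ lies in $L$, as $\rho_i$ and $u^{-1}\rho_iu$ do, and in $R_u(Q)$, which is normal in $Q$. So it is trivial, and $u\in V$. By (P3) there is $\lambda$ with $Q=P_\lambda$ and $L=L_\lambda$. The elements $\lambda(t)$ centralize $\rho$ and normalize $R_u(Q)$. For $v\in V$ the curve $\lambda(t)v\lambda(t)^{-1}$ therefore lies in $V$, passes through $v$, and tends to $c_\lambda(v)=1$. So $V$ is connected. The last assertion is Lemma~\ref{lem:lang}(c) for $V$.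
\end{proof}

\begin{proposition}\label{prop:descent}
Let $\rho\in(G^F)^r$ and let $Q$ be an $F$-stable parabolic subgroup containing $\rho$. If no Levi subgroup of $Q$ contains $\rho$, then $\Sigma_G(\rho)=0$. If $L$ is an $F$-stable Levi subgroup of $Q$ containing $\rho$, then
\[
\Sigma_G(\rho)=|C_{R_u(Q)}(\rho)^F|\cdot\Sigma_L(\rho).
\]
\end{proposition}

For $G=\mathrm{SL}_2$ and $Q$ a Borel subgroup, the first case is the fourth row of the table in Section~\ref{sec:SL2}, where $Q$ cancels against $G$. In the second case $L$ is a split torus, $\Sigma_L(\rho)=1$, and the factor $|C_{R_u(Q)}(\rho)^F|$ is $q$ in the first row and $1$ in the second.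

\begin{proof}
The idea is to group the terms of $\Sigma_G(\rho)$ along the fibers of a map $\gamma$ defined by $Q$, and to show that almost every fiber cancels.

\emph{The map $\gamma$.} For a parabolic subgroup $P$ put $\gamma(P)=(P\cap Q)R_u(P)$, a subgroup of $P$. Let $T\subset P\cap Q$ be a maximal torus of $G$, and write $P=P_\sigma$, $Q=P_\tau$ with $y\in\sigma$, $x\in\tau$. By (P3) and (P4), $\gamma(P)$ is generated by $T$ and the $U_\alpha$ such that $\alpha(y)>0$, or $\alpha(y)=0$ and $\alpha(x)\ge0$. These are the roots with $\alpha(y+\delta x)\ge0$ for small $\delta>0$. So $\gamma(P)$ is the parabolic subgroup attached to the facet that contains $y+\delta x$: the facet that one enters on leaving $\sigma$ in the direction $x$ (Figure~\ref{fig:A2}). If $P$ is $F$-stable and contains $\rho$, the same holds for $\gamma(P)$. Hence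
\[
\Sigma_G(\rho)=\sum_{P'}c(P'),\qquad c(P')=\sum_{\gamma(P)=P'}(-1)^{\ell(P)},
\]
where $P'$ and $P$ run over the $F$-stable parabolic subgroups containing $\rho$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[black!12] (0,0) -- (180:2.2) arc (180:240:2.2) -- cycle;
\draw (0:2.4) -- (180:2.4) (60:2.4) -- (240:2.4) (120:2.4) -- (300:2.4);
\draw[->,thick] (0,0) -- ++(30:0.55);
\draw[->,thick] (0:1.5) -- ++(30:0.55);
\draw[->,thick] (60:1.5) -- ++(30:0.55);
\draw[->,thick] (120:1.5) -- ++(30:0.55);
\draw[->,thick] (180:1.5) -- ++(30:0.55);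
\draw[->,thick] (240:1.5) -- ++(30:0.55);
\draw[->,thick] (300:1.5) -- ++(30:0.55);
\node at (30:1.5) {$\tau$};
\node at (210:1.4) {$-\tau$};
\end{tikzpicture}
\caption{The facets of the root system $A_2$, with trivial Frobenius action. Each facet is pushed in the direction of a point $x$ of the chamber $\tau$; the arrows show where the origin and the six rays go, and chambers stay in place. Chambers, rays and the origin have signs $+$, $-$, $+$. The chamber $\tau$ receives itself, two rays and the origin, and four other chambers receive themselves and one ray, so these signed counts are $0$. Only the shaded chamber $-\tau$ survives.}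
\label{fig:A2}
\end{figure}

\emph{Computation of $c(P')$.} Fix $P'$. The connected $F$-stable group $P'\cap Q$ has an $F$-stable maximal torus $T$, which is maximal in $G$ by (P4). Every $P$ with $\gamma(P)=P'$ contains $P'$; conversely, every $P\supseteq P'$ contains $\rho$ and $T$. So the whole computation takes place in $\mathfrak a=\mathfrak a_T$. Put $\psi=\psi_T$, $P'=P_{\sigma'}$, $Q=P_\tau$, and choose a $\psi$-fixed point $x\in\tau$ by (F2). The subspaces $\mathfrak a_0,\mathfrak a_1$ of (P3) are $\psi$-stable, and $\psi$ permutes the extremal rays of the simplicial cone $\overline{\sigma'}\cap\mathfrak a_1$. We can choose generators $v_1,\dots,v_m$ of these rays that $\psi$ permutes, because a power of $\psi$ that stabilizes a ray acts on it by a positive scalar of finite order, hence trivially. For $J\subset\{1,\dots,m\}$ put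
\[
\sigma_J=\Bigl\{\sum_{i\in J}b_iv_i+e\ :\ b_i>0,\ e\in\mathfrak a_0\Bigr\}.
\]
These are the facets in $\overline{\sigma'}$, and $\sigma'=\sigma_{\{1,\dots,m\}}$. So the $F$-stable $P\supseteq P'$ are the groups $P_{\sigma_J}$ with $J$ $\psi$-stable. By (P3), the span of $\sigma_J$ is $\mathfrak a_Z$ for the connected center $Z$ of the Levi subgroup of $P_{\sigma_J}$ containing $T$, which is $F$-stable. Hence $\ell(P_{\sigma_J})=\operatorname{rk}_qG-\dim\mathfrak a_0^\psi-|J/\psi|$.

Now $\gamma(P_{\sigma_J})=P'$ if and only if $y+\delta x\in\sigma'$ for $y\in\sigma_J$ and small $\delta>0$. If $x$ is not in the span of $\sigma'$, this never holds, and $c(P')=0$. Otherwise $x\equiv\sum_ia_iv_i$ modulo $\mathfrak a_0$, with $a_i$ constant on $\psi$-orbits because $\psi x=x$. The coefficient of $v_i$ in $y+\delta x$ is positive for $i\in J$ and equals $\delta a_i$ for $i\notin J$. So the condition reads $J\supseteq J_0$, where $J_0=\{i:a_i\le0\}$ is $\psi$-stable. If there are $m'$ orbits of $\psi$ outside $J_0$, the sum of $(-1)^{|J/\psi|}$ over the $\psi$-stable $J\supseteq J_0$ is $\pm(1-1)^{m'}$.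 Thus $c(P')=0$ unless $J_0=\{1,\dots,m\}$, in which case $P'$ is alone in its fiber and $c(P')=(-1)^{\ell(P')}$. This case occurs if and only if $-x\in\overline{\sigma'}$, that is, $-\tau\subset\overline{\sigma'}$, that is, $P'\subset P_{-\tau}$.

\emph{Regrouping.} The group $P_{-\tau}$ is an $F$-stable opposite of $Q$. If $P'$ lies in any opposite $Q'$ of $Q$, then $T\subset Q'$, so $Q'=P_{-\tau}$ by (P5). Thus $P'$ contributes if and only if it lies in an opposite of $Q$, and this opposite is unique, is $F$-stable and contains $\rho$. Therefore
\[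
\Sigma_G(\rho)=\sum_{Q'}\ \sum_{\rho\in P'\subset Q'}(-1)^{\ell(P')},
\]
with $Q'$ running over the $F$-stable opposites of $Q$ that contain $\rho$. By (P5) these correspond to the $F$-stable Levi subgroups $L=Q\cap Q'$ of $Q$ that contain $\rho$. If there is none, the sum is empty. For given $L$, the bijection $P'\mapsto P'\cap L$ of (P6) respects $F$-stability and containment of $\rho$. It also respects signs: an $F$-stable Levi subgroup of $P'\cap L$ is one of $P'$, and $\operatorname{rk}_qL=\operatorname{rk}_qG$ by (F3), so $\ell_L(P'\cap L)=\ell_G(P')$. The inner sum is thus $\Sigma_L(\rho)$. By Lemma~\ref{lem:torsor}, if such $L$ exist, there are $|V^F|$ of them, with $V=C_{R_u(Q)}(\rho)$, and they are conjugate under $V^F$. Since $V^F\subset G^F$ centralizes $\rho$, they all have the same $\Sigma_L(\rho)$.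
\end{proof}

\begin{corollary}\label{cor:nonzero}
Let $\rho\in(G^F)^r$, and let $L\ni\rho$ be an $F$-stable Levi subgroup of an $F$-stable parabolic subgroup $Q$. Suppose that $\rho$ lies in no proper $F$-stable parabolic subgroup of $L$. Then $\Sigma_G(\rho)=(-1)^{\ell(Q)}|C_{R_u(Q)}(\rho)^F|\ne0$, and every $F$-stable parabolic subgroup of $G$ containing $\rho$ has a Levi subgroup containing $\rho$.
\end{corollary}

\begin{proof}
The sum $\Sigma_L(\rho)$ has the single term $(-1)^{\ell_L(L)}$, and $\ell_L(L)=\operatorname{rk}_qL-\operatorname{rk}_qZ(L)^0=\ell(Q)$ by (F3). The last assertion follows from the first part of Proposition~\ref{prop:descent}.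
\end{proof}

\section{Complete reducibility}\label{sec:cr}

Proposition~\ref{prop:descent} shows that $\Sigma_G(\rho)$ detects whether parabolic subgroups containing $\rho$ have Levi subgroups containing $\rho$. We now connect this condition with closed orbits, and then evaluate $\Sigma_G(\rho)$.

\begin{definition}
A tuple $\rho\in G^r$ is \emph{irreducible} in $G$ if it lies in no proper parabolic subgroup of $G$. It is \emph{completely reducible} if every parabolic subgroup containing $\rho$ has a Levi subgroup containing $\rho$. Let $\mathrm{Irr}(G)$ and $\mathrm{Cr}(G)$ be the sets of such tuples in $G^r$.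
\end{definition}

Both notions refer to all parabolic subgroups over $k$, not only to the $F$-stable ones. For $G=\mathrm{GL}_n$, parabolic subgroups are stabilizers of flags and their Levi subgroups are stabilizers of splittings of the flags, so the definitions say that $k^n$ is a simple, respectively semisimple, $\mathsf F_r$-module. In a torus every tuple is irreducible. We use two theorems.

\begin{enumerate}
\item[(K)] (Kempf \cite[Theorem 1.4 and Corollary 4.3]{Kempf}.) Let $O$ be the unique closed orbit in the closure of $G\cdot\rho$. There is a cocharacter $\lambda$ such that $\rho\in P_\lambda$ and $c_\lambda(\rho)\in O$. If $\rho\in(G^F)^r$, so that $O$ is $F$-stable, then $\lambda$ can be chosen defined over the perfect field $\mathbb F_q$.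
\item[(BT)] (Borel--Tits.) If $U$ is a closed connected unipotent subgroup of $G$, there is a parabolic subgroup $P$ with $U\subset R_u(P)$ and $N_G(U)\subset P$.
\end{enumerate}

\begin{proposition}\label{prop:cr}
Let $\rho\in G^r$.
\begin{enumerate}
\item[(a)] The following are equivalent: \textup{(i)} the orbit $G\cdot\rho$ is closed in $G^r$; \textup{(ii)} $\rho\in\mathrm{Cr}(G)$; \textup{(iii)} $\rho\in\mathrm{Irr}(M)$ for some Levi subgroup $M$ of $G$.
\item[(b)] If $F(\rho)=\rho$ and every $F$-stable parabolic subgroup containing $\rho$ has a Levi subgroup containing $\rho$, then $\rho\in\mathrm{Cr}(G)$.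
\item[(c)] If $\rho\in\mathrm{Cr}(G)$, then $C_\rho$ is reductive.
\end{enumerate}
\end{proposition}

\begin{proof}
We first note:
\begin{equation}\label{eq:limit}
\text{if $\rho$ lies in a Levi subgroup of $P_\lambda$, then $c_\lambda(\rho)\in G\cdot\rho$.}
\end{equation}
Indeed, the Levi subgroup is $uL_\lambda u^{-1}$ with $u\in R_u(P_\lambda)=\ker c_\lambda$, so $c_\lambda(\rho)=c_\lambda(u^{-1}\rho u)=u^{-1}\rho u$.

(a) (ii)$\Rightarrow$(i). Take $\lambda$ as in (K). By (ii) and \eqref{eq:limit}, $c_\lambda(\rho)\in O\cap G\cdot\rho$, so $G\cdot\rho=O$ is closed.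

(i)$\Rightarrow$(iii). Let $P=P_\lambda$ be minimal among the parabolic subgroups containing $\rho$. If $c_\lambda(\rho)$ lay in a proper parabolic subgroup $B$ of $L_\lambda$, then $\rho$ would lie in $BR_u(P)$, which is a parabolic subgroup properly contained in $P$ by (P6). So $c_\lambda(\rho)\in\mathrm{Irr}(L_\lambda)$. As the orbit is closed, $c_\lambda(\rho)=g\rho g^{-1}$ for some $g$, and $\rho\in\mathrm{Irr}(g^{-1}L_\lambda g)$.

(iii)$\Rightarrow$(ii). Let $M$ be a Levi subgroup of the parabolic subgroup $P_1$, and let $Q$ be any parabolic subgroup containing $\rho$. Choose a power $F'$ of $F$ that fixes $\rho$ and stabilizes $M$, $P_1$ and $Q$. Corollary~\ref{cor:nonzero} for $(G,F')$ and $M\subset P_1$ shows that $Q$ has a Levi subgroup containing $\rho$.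

(b) Take $\lambda$ as in (K), defined over $\mathbb F_q$. Then $P_\lambda$ is $F$-stable, so the hypothesis and \eqref{eq:limit} give $G\cdot\rho=O$, and (a) applies.

(c) The group $U=R_u(C_\rho)$ is normal in $C_G(\rho)$. Take $P$ as in (BT). Then $C_G(\rho)\subset N_G(U)\subset P$, and $\rho\in P$ because $\rho$ centralizes $U$. Let $L\ni\rho$ be a Levi subgroup of $P$, let $P^-$ be the opposite with $P\cap P^-=L$, and put $V=C_{R_u(P)}(\rho)$ and $V^-=C_{R_u(P^-)}(\rho)$. Then $U\subset V$, while $V^-\subset P\cap R_u(P^-)=1$. We show that $V$ and $V^-$ have the same size. Choose $M$ as in (iii), a parabolic subgroup $P_1$ with Levi subgroup $M$, and a power $F'=F^n$ that fixes $\rho$ and stabilizes $P,P^-,L,M,P_1$. Form the sums $\Sigma$ with respect to $F'$. Corollary~\ref{cor:nonzero} gives $\Sigma_G(\rho)\ne0$. Proposition~\ref{prop:descent}, applied to $P$ and to $P^-$ with the same $L$, gives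
\[
|V^{F'}|\,\Sigma_L(\rho)=\Sigma_G(\rho)=|(V^-)^{F'}|\,\Sigma_L(\rho).
\]
Hence $|V^{F'}|=1$. By Lemma~\ref{lem:torsor}, $V$ is connected and $|V^{F'}|=q^{n\dim V}$. So $V=1$ and $U=1$.
\end{proof}

Part (b) is the place where the rationality assertion of (K) is needed. It lets the sum $\Sigma_G(\rho)$, which sees only $F$-stable parabolic subgroups, detect a property defined over $k$.

\begin{proposition}\label{prop:value}
Let $\rho\in(G^F)^r$. Then $\Sigma_G(\rho)=\varepsilon_G\,\varepsilon_{C_\rho}\,q^{\nu_{C_\rho}}$ if $\rho\in\mathrm{Cr}(G)$, and $\Sigma_G(\rho)=0$ otherwise.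
\end{proposition}

\begin{proof}
If $\rho\notin\mathrm{Cr}(G)$, Proposition~\ref{prop:cr}(b) gives an $F$-stable parabolic subgroup containing $\rho$ none of whose Levi subgroups contains $\rho$, and Proposition~\ref{prop:descent} gives $0$.

Let $\rho\in\mathrm{Cr}(G)$, and put $C=C_\rho$, an $F$-stable connected reductive group. Let $Q$ be minimal among the $F$-stable parabolic subgroups containing $\rho$. By Lemma~\ref{lem:torsor}, $Q$ has an $F$-stable Levi subgroup $L\ni\rho$, and $V=C_{R_u(Q)}(\rho)$ is connected. By (P6) and minimality,
\begin{equation}\label{eq:min}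
\text{$\rho$ lies in no proper $F$-stable parabolic subgroup of $L$,}
\end{equation}
so $\Sigma_G(\rho)=(-1)^{\ell(Q)}q^{\dim V}$ by Corollary~\ref{cor:nonzero}. We show that $C\cap Q$ is a Borel subgroup of $C$ with unipotent radical $V$.

By (F2), applied to an $F$-stable maximal torus of $L$, there is $\lambda$ defined over $\mathbb F_q$ with $Q=P_\lambda$ and $L=L_\lambda$. Let $A$ be the largest split subtorus of $Z(L)^0$. The image of $\lambda$ lies in $A$, and $A\subset C$ because $\rho\in L$. By (P2), $C\cap Q$ is an $F$-stable parabolic subgroup of $C$ with Levi subgroup $D=C\cap L$ and unipotent radical $C\cap R_u(Q)$. The latter equals $V$, since $V$ is connected. The torus $A$ is contained in $D$ and is central in $D$.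

\emph{Every split torus $A'\subset D$ lies in $A$.} Choose a maximal torus of $L$ containing $A'$, and choose $\lambda'\in Y(A')$ on which no root of $L$ vanishes unless it vanishes on $A'$. Then $C_L(\lambda')=C_L(A')$, and this group contains $\rho$ because $A'\subset C$. The parabolic subgroup $P_{\lambda'}(L)$ of $L$ is $F$-stable, as $A'$ is split, and it contains $\rho$. By \eqref{eq:min} it equals $L$, so its Levi subgroup $C_L(A')$ is $L$. Thus $A'\subset Z(L)^0$, and $A'\subset A$.

\emph{The group $D$ is a torus.} By (F2), an $F$-stable Borel subgroup of $D$ is $P_{\lambda''}(D)$ for some $\lambda''$ defined over $\mathbb F_q$. The image of $\lambda''$ is a split torus, so it lies in $A$ and is central in $D$. Hence $P_{\lambda''}(D)=D$, and the connected reductive group $D$ is solvable, so it is a torus.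

Consequently $C\cap Q=DV$ is an $F$-stable Borel subgroup of $C$ with $F$-stable maximal torus $D$. So $\dim V=\nu_C$ and $\operatorname{rk}_qC=\operatorname{rk}_qD=\dim A$. Finally $\ell(Q)=\operatorname{rk}_qG-\dim A=\operatorname{rk}_qG-\operatorname{rk}_qC$.
\end{proof}

The value in Proposition~\ref{prop:value} still involves the unknown group $C_\rho$. By Proposition~\ref{prop:tori}(f), however, $\varepsilon_{C_\rho}q^{\nu_{C_\rho}}$ is a sum over the $F$-stable maximal tori of $C_\rho$, and these tori can be described without knowing $C_\rho$.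

\begin{lemma}\label{lem:bij}
The map $(\rho,T)\mapsto(C_G(T),\rho)$ is a bijection from the pairs with $\rho\in\mathrm{Cr}(G)^F$ and $T$ an $F$-stable maximal torus of $C_\rho$ to the pairs $(M,\rho)$ with $M$ an $F$-stable Levi subgroup of $G$ and $\rho\in\mathrm{Irr}(M)^F$. The inverse sends $(M,\rho)$ to $(\rho,Z(M)^0)$.
\end{lemma}

\begin{proof}
Given $(\rho,T)$, put $M=C_G(T)$, an $F$-stable Levi subgroup containing $\rho$. Since $C_\rho$ is reductive, its maximal torus $T$ is its own centralizer, so $C_M(\rho)^0=C_{C_\rho}(T)^0=T$. From $T\subset Z(M)^0\subset C_M(\rho)^0$ we get $Z(M)^0=T$. Let $B$ be a parabolic subgroup of $M$ containing $\rho$; we show that $B=M$. Let $P$ be a parabolic subgroup of $G$ with Levi subgroup $M$, let $\pi\colon P\to M$ be the projection with kernel $R_u(P)$, let $Q=BR_u(P)$, and let $K$ be a Levi subgroup of $B$. By (P6), $K$ is a Levi subgroup of $Q$ and $\pi(R_u(Q))=R_u(B)$. As $\rho$ is completely reducible, $\rho\in vKv^{-1}$ for some $v\in R_u(Q)$. Applying $\pi$, we find that $\rho=\pi(\rho)$ lies in $K'=\pi(v)K\pi(v)^{-1}$, a Levi subgroup of $B$.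 Then $Z(K')^0\subset C_M(\rho)^0=T\subset Z(M)$, so $K'=C_M(Z(K')^0)=M$ and $B=M$.

Conversely, given $(M,\rho)$, the tuple $\rho$ is completely reducible by Proposition~\ref{prop:cr}(a), and $T=Z(M)^0$ is an $F$-stable torus of $C_\rho$. Let $T'\supseteq T$ be a torus of $C_\rho$. Then $T'\subset C_G(T)=M$, and $C_M(T')$ contains $\rho$ and is a Levi subgroup of a parabolic subgroup of $M$. By irreducibility this parabolic subgroup is $M$, so $C_M(T')=M$ and $T'\subset Z(M)^0=T$. So $T$ is a maximal torus of $C_\rho$. The equalities $Z(C_G(T))^0=T$ and $C_G(Z(M)^0)=M$ show that the two maps are inverse to each other.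
\end{proof}

\section{Two identities and M\"obius inversion}\label{sec:count}

Let $\mathcal L$ be the set of all $F$-stable Levi subgroups of $G$, ordered by inclusion; its members need not lie in proper $F$-stable parabolic subgroups. It is finite, since each member contains one of the finitely many $F$-stable maximal tori. Put
\[
S_r(G,F)=\sum_{\rho\in(G^F)^r}\Sigma_G(\rho)=\sum_{P=F(P)}(-1)^{\ell(P)}|P^F|^r .
\]
The second equality interchanges the sums and uses $|\mathrm{Hom}(\mathsf F_r,P^F)|=|P^F|^r$. This is where the freeness of $\mathsf F_r$ makes the count explicit. Let $n_r(G,F)$ be the number of $F$-stable closed $G$-orbits in $G^r$.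

\begin{proposition}\label{prop:two}
We have
\begin{align}
\varepsilon_G\,S_r(G,F)&=\sum_{M\in\mathcal L}\varepsilon_{Z(M)^0}\,|\mathrm{Irr}(M)^F|,\label{eq:first}\\
|G^F|\;n_r(G,F)&=\sum_{M\in\mathcal L}|(Z(M)^0)^F|\;|\mathrm{Irr}(M)^F|.\label{eq:second}
\end{align}
\end{proposition}

\begin{proof}
In both computations $\rho$ runs over $\mathrm{Cr}(G)^F$ and $T$ over the $F$-stable maximal tori of $C_\rho$. Proposition~\ref{prop:value}, Proposition~\ref{prop:tori}(f) for $C_\rho$ and Lemma~\ref{lem:bij} give
\[
\varepsilon_G\,S_r(G,F)=\sum_\rho\varepsilon_{C_\rho}q^{\nu_{C_\rho}}=\sum_\rho\sum_T\varepsilon_T=\sum_M\varepsilon_{Z(M)^0}|\mathrm{Irr}(M)^F| .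
\]
For \eqref{eq:second}, let $O$ be an $F$-stable orbit. Lemma~\ref{lem:lang}(b) with $h(\rho)=|C_\rho^F|$ gives
\begin{equation}\label{eq:weight}
\sum_{\rho\in O^F}|C_\rho^F|=|G^F| ,
\end{equation}
whatever the component group of the stabilizer is. By Proposition~\ref{prop:cr}(a), the sets $O^F$, for $O$ closed and $F$-stable, partition $\mathrm{Cr}(G)^F$. With Proposition~\ref{prop:tori}(a) for $C_\rho$ and Lemma~\ref{lem:bij} we obtain
\[
|G^F|\,n_r(G,F)=\sum_\rho|C_\rho^F|=\sum_\rho\sum_T|T^F|=\sum_M|(Z(M)^0)^F|\,|\mathrm{Irr}(M)^F| .\qedhere
\]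
\end{proof}

\begin{example}\label{ex:r1}
Let $r=1$. Every element of a connected group $M$ lies in a Borel subgroup, so $\mathrm{Irr}(M)$ is empty unless $M$ is a torus. The closed orbits are thus the semisimple classes, and \eqref{eq:second} with Proposition~\ref{prop:tori}(a),(b) gives
\[
n_1(G,F)=\frac1{|G^F|}\sum_T|T^F|^2=\frac1{|W|}\sum_{w\in W}\det(q-w\varphi).
\]
For split $\mathrm{PGL}_2$ this is $\frac12\bigl((q-1)+(q+1)\bigr)=q$. The number of $G^F$-orbits of rational points behaves differently. A semisimple element $\ne1$ of $\mathrm{PGL}_2$ lies in a unique maximal torus, so the semisimple classes of $G^F$ are the pairs $\{t,t^{-1}\}$ in cyclic groups of orders $q-1$ and $q+1$, with the identity counted once. Their number is $q$ for even $q$ and $q+1$ for odd $q$. For odd $q$ the involutions form one $G$-class $O$, with disconnected centralizer, but two $G^F$-classes. The weight in \eqref{eq:weight} repairs this: the $\frac12q(q+1)$ involutions in split tori have weight $q-1$, the $\frac12q(q-1)$ involutions in nonsplit tori have weight $q+1$, and the total is $q(q^2-1)=|G^F|$.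
\end{example}

The single identity \eqref{eq:first} does not determine the unknowns $|\mathrm{Irr}(M)^F|$, but it holds for every $(L,F)$ with $L\in\mathcal L$, and the resulting system is triangular.

\begin{proposition}\label{prop:mobius}
Let $\mu$ be the M\"obius function of $\mathcal L$. Then
\begin{equation}\label{eq:boxed}
n_r(G,F)=\frac1{|G^F|}\sum_{L\in\mathcal L}\kappa(L)\,\varepsilon_L\,S_r(L,F),\qquad\kappa(L)=\sum_{M\in\mathcal L,\ M\supseteq L}\mu(L,M)\,\varepsilon_{Z(M)^0}\,|(Z(M)^0)^F| .
\end{equation}
\end{proposition}

\begin{proof}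
Let $L\in\mathcal L$. The Levi subgroups of $L$ are exactly the Levi subgroups of $G$ contained in $L$. Indeed, if $M\subset L$ is a Levi subgroup of $G$, then $M=C_G(Z(M)^0)\cap L=C_L(Z(M)^0)$. Conversely, if $M=C_L(T_1)$ for a torus $T_1\subset L$, then $T_1Z(L)^0$ is a torus with centralizer $M$ in $G$. So \eqref{eq:first} for $(L,F)$ reads $\varepsilon_LS_r(L,F)=\sum_{M\subset L}\varepsilon_{Z(M)^0}|\mathrm{Irr}(M)^F|$, with $M\in\mathcal L$. M\"obius inversion gives
\[
\varepsilon_{Z(M)^0}|\mathrm{Irr}(M)^F|=\sum_{L\subset M}\mu(L,M)\,\varepsilon_L\,S_r(L,F).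
\]
Multiply by $\varepsilon_{Z(M)^0}|(Z(M)^0)^F|$, sum over $M$, and use \eqref{eq:second}.
\end{proof}

For $\mathrm{SL}_2$ the terms of \eqref{eq:boxed} are those of \eqref{eq:SL2b}. For $L=G$ we have $\kappa=1$ and $\varepsilon_G=-1$, which gives $(q^3-q)^{r-1}-(q^2-q)^{r-1}$. For a torus $T$, $\mu(T,G)=-1$ and $S_r(T,F)=|T^F|^r$. Split tori have $\kappa=-(q-1)-1=-q$ and $\varepsilon_T=-1$, nonsplit tori have $\kappa=(q+1)-1=q$ and $\varepsilon_T=1$, and the two classes contribute $\frac12q(q-1)^{r-1}$ and $\frac12q(q+1)^{r-1}$.

\section{The counting polynomial}\label{sec:poly}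

No centralizer of a tuple appears in \eqref{eq:boxed}, but the poset $\mathcal L$ grows with $q$. To replace it by a fixed finite set, we distribute each Levi subgroup evenly over its $F$-stable maximal tori; the Levi subgroups that contain a given maximal torus are described by the root system.

\begin{proposition}\label{prop:rational}
If $(G,F)$ over $\mathbb F_q$ has type $(\Psi,\varphi)$, then $n_r(G,F)$ equals the right side of \eqref{eq:formula}.
\end{proposition}

\begin{proof}
Fix $w\in W$, identify $Y(T_w)$ with $Y$, and put $\psi=w\varphi=\psi_{T_w}$. A Levi subgroup containing $T_w$ is the Levi subgroup containing $T_w$ of some parabolic subgroup $P_\sigma$. By (P3), these Levi subgroups correspond, compatibly with inclusions, to the members $\Phi'$ of $\Pi(\Phi)$; write $L_{\Phi',w}$ for the one with roots $\Phi'$. By (F1) it is $F$-stable if and only if $\psi\Phi'=\Phi'$. Let $h$ be a $G^F$-invariant function on $\mathcal L$. Each $L\in\mathcal L$ contains $q^{2\nu_L}$ $F$-stable maximal tori by Proposition~\ref{prop:tori}(e). With parts (a) and (b) of that proposition we get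
\begin{equation}\label{eq:distribute}
\sum_{L\in\mathcal L}h(L)=\sum_T\sum_{L\supseteq T}q^{-2\nu_L}h(L)=\frac{|G^F|}{|W|}\sum_{w\in W}\frac1{\det(q-w\varphi)}\sum_{\Phi'\in\Pi(\Phi)^{w\varphi}}q^{-|\Phi'|}h(L_{\Phi',w}).
\end{equation}
Take $h(L)=\kappa(L)\varepsilon_LS_r(L,F)$ and $L=L_{\Phi',w}$. We compute the three factors.

\emph{The factor $\kappa(L)$.} Every $M\supseteq L$ contains $T_w$, so $\{M\in\mathcal L:M\supseteq L\}$ is isomorphic as a poset to $\{\Phi''\in\Pi(\Phi)^\psi:\Phi''\supseteq\Phi'\}$, and the M\"obius functions agree. For $M=L_{\Phi'',w}$ we have $\mathfrak a_{Z(M)^0}=\Phi''^\perp$, with $\psi_{Z(M)^0}$ the restriction of $\psi$. Proposition~\ref{prop:tori}(b) gives $\varepsilon_{Z(M)^0}|(Z(M)^0)^F|=\det(1-q\psi\mid\Phi''^\perp)$. Hence $\kappa(L)=\kappa_{\Phi',w}(q)$.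

\emph{The type of $L$.} Let $\Delta'$ and $\psi'=w'\psi$, with $w'\in W(\Phi')$, be as in the introduction. By Lang's theorem choose $l\in L$ such that $l^{-1}F(l)\in N_L(T_w)$ represents $w'$. The $F$-stable maximal torus $T'=lT_wl^{-1}$ of $L$ has $\psi_{T'}=\psi'$, and the Borel subgroup of $L$ containing $T'$ defined by $\Delta'$ is $F$-stable by (F1). So $(L,F)$ has type $\bigl((X,\Phi',Y,\Phi'^\vee),\psi'\bigr)$. This gives $\varepsilon_L=\varepsilon_{\Phi',w}$ and $|L^F|=g_{\Phi',w}(q)$.

\emph{The factor $S_r(L,F)$.} Apply (F4) to $L$. For a $\psi'$-stable $I\subset\Delta'$, the Levi subgroup of $P_I$ containing $T'$ has type $\bigl((X,\Phi'_I,Y,\Phi'^\vee_I),\psi'\bigr)$, and $\dim R_u(P_I)=(|\Phi'|-|\Phi'_I|)/2$. By (F3), $|P_I^F|=q^{(|\Phi'|-|\Phi'_I|)/2}g_I(q)$. Therefore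
\[
S_r(L,F)=\sum_I\frac{|L^F|}{|P_I^F|}\,(-1)^{|I/\psi'|}\,|P_I^F|^r=g_{\Phi',w}(q)\,s_{\Phi',w}(q).
\]
Inserting these values in \eqref{eq:distribute} and using \eqref{eq:boxed} gives the claim.
\end{proof}

Let $\mathcal P_{\Psi,\varphi}\in\mathbb Q(t)$ be the rational function obtained from the right side of \eqref{eq:formula} by replacing $q$ by $t$. It depends only on $(\Psi,\varphi)$ and $r$, and it has no pole at a prime power. That the denominators cancel, and that the coefficients are integers, is not visible from the formula; both facts follow from the meaning of its values. We need two more theorems.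

\begin{enumerate}
\item[(GIT)] (Nagata, Haboush, Mumford.) Let a reductive group $G$ over an algebraically closed field $K$ act on an affine variety $\mathcal V$. Then $K[\mathcal V]^G$ is finitely generated, the map $\mathcal V(K)\to\operatorname{Hom}_K(K[\mathcal V]^G,K)$ is surjective, and each fiber contains exactly one closed orbit.
\item[(D)] (Dwork.) For a scheme $\mathcal Y$ of finite type over $\mathbb F_q$, the zeta function $\exp\sum_{n\ge1}\#\mathcal Y(\mathbb F_{q^n})u^n/n$ is rational. Equivalently, there are distinct nonzero complex numbers $\beta_j$ and integers $m_j$, finite in number, with $\#\mathcal Y(\mathbb F_{q^n})=\sum_jm_j\beta_j^n$ for all $n\ge1$.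
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:formula}, except for its last sentence]
\emph{Polynomiality.} A group of type $(\Psi,\varphi)$ exists over every $\mathbb F_q$: compose the Frobenius endomorphism of the split group with root datum $\Psi$ with the automorphism of finite order that induces $\varphi$ and preserves a pinning. By Proposition~\ref{prop:rational}, $\mathcal P=\mathcal P_{\Psi,\varphi}$ takes integer values at all prime powers. Write $\mathcal P=\mathcal P_0+\mathcal P_1/\mathcal P_2$ with $\mathcal P_i\in\mathbb Q[t]$ and $\deg\mathcal P_1<\deg\mathcal P_2$, and let $e\ge1$ be an integer with $e\mathcal P_0\in\mathbb Z[t]$. For large prime powers $q$, the number $e\mathcal P_1(q)/\mathcal P_2(q)$ is an integer, and it tends to $0$ as $q\to\infty$. So $\mathcal P_1$ has infinitely many zeros, $\mathcal P_1=0$, and $\mathcal P\in\mathbb Q[t]$.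

\emph{Points of the quotient.} Let $(G,F)$ have type $(\Psi,\varphi)$ over $\mathbb F_q$, with $G=G_0\times_{\mathbb F_q}k$, and let $\mathcal Y=\operatorname{Spec}\mathbb F_q[G_0^r]^{G_0}$, the $\mathbb F_q$-form of $G^r/\!\!/G$. Invariants are the kernel of a linear map, the coaction minus $a\mapsto a\otimes1$, so they commute with flat base change, and $\mathcal Y_k=\operatorname{Spec}k[G^r]^G$. By (GIT), $\mathcal Y_k$ is of finite type, hence so is $\mathcal Y$, and the map $G^r\to\mathcal Y(k)$ induces a bijection from the closed orbits onto $\mathcal Y(k)$. On $G^r=G_0^r(k)$ and on $\mathcal Y(k)$, viewed as sets of homomorphisms to $k$, the map $F$ is composition with $c\mapsto c^q$, so the map $G^r\to\mathcal Y(k)$ commutes with $F$. Moreover $F$ is a homeomorphism of $G^r$ that permutes the orbits, so it permutes the closed orbits. Hence $\#\mathcal Y(\mathbb F_{q^n})=n_r(G,F^n)$ for all $n\ge1$. The case $n=1$ is the equivalence stated in the theorem.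

\emph{Integrality.} Let $m$ be the order of $\varphi$. The pair $(G,F^n)$ has type $(\Psi,\varphi^n)$ over $\mathbb F_{q^n}$, so
\[
\#\mathcal Y(\mathbb F_{q^n})=\mathcal P_{\Psi,\varphi^n}(q^n)=\sum_ic_i(n)\,q^{in},
\]
where the coefficients $c_i(n)\in\mathbb Q$ depend only on $n$ modulo $m$. Expand $c_i(n)=\sum_{\omega^m=1}a_{i,\omega}\,\omega^n$ with $a_{i,\omega}\in\mathbb C$. Then $\sum_{i,\omega}a_{i,\omega}(\omega q^i)^n=\sum_jm_j\beta_j^n$ for all $n\ge1$, by (D). The numbers $\omega q^i$ are distinct, and the functions $n\mapsto\beta^n$ for distinct $\beta\ne0$ are linearly independent, by the Vandermonde determinant. So each $a_{i,\omega}$ is $0$ or one of the $m_j$. Thus $c_i(1)=\sum_\omega a_{i,\omega}\omega$ is an algebraic integer and a rational number, and $\mathcal P_{\Psi,\varphi}\in\mathbb Z[t]$.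
\end{proof}

\section{The quotient over $\mathbb Z$}\label{sec:Z}

Theorem~\ref{thm:formula} counts the points of the quotient formed separately in each characteristic, whereas Definition~\ref{def:pc} asks for the fibers of one scheme. Let $\mathcal A=\mathbb Z[\mathcal G^r]$, $\mathcal B=\mathcal A^{\mathcal G}$ and $\mathcal X=\operatorname{Spec}\mathcal B$. Invariants commute with flat base change, so $\mathcal X_{\mathbb C}=\operatorname{Spec}\mathbb C[G^r]^G=\mathfrak X_r(G)$. Reduction modulo $p$ is not flat, and there is no formal reason for an invariant function in characteristic $p$ to lift to $\mathcal B$. What we need is weaker: a power of it lifts. We use Seshadri's theorem on geometric reductivity \cite{Seshadri}, in the form given by Franjou and van der Kallen \cite{FvdK}. Let $\Lambda$ be a commutative ring and $\mathcal G_\Lambda$ a Chevalley group scheme over $\Lambda$.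

\begin{enumerate}
\item[(FG)] If $\Lambda$ is noetherian and $\mathcal A_1$ is a finitely generated commutative $\Lambda$-algebra on which $\mathcal G_\Lambda$ acts rationally, then $\mathcal A_1^{\mathcal G}$ is a finitely generated $\Lambda$-algebra.
\item[(PR)] If $M\to N$ is a surjection of rational $\mathcal G_\Lambda$-modules, with $N$ a cyclic $\Lambda$-module with trivial action, then for some $d\ge1$ the map $(\mathrm{Sym}^dM)^{\mathcal G}\to\mathrm{Sym}^dN$ is surjective.
\end{enumerate}

By (FG), $\mathcal X$ is of finite type over $\mathbb Z$; it is affine, hence separated.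

\begin{lemma}\label{lem:power}
Let $\mathcal A_1\to\mathcal A_2$ be a surjection of commutative $\mathcal G_\Lambda$-algebras and let $a\in\mathcal A_2^{\mathcal G}$. Then some power $a^d$, $d\ge1$, is the image of an element of $\mathcal A_1^{\mathcal G}$.
\end{lemma}

\begin{proof}
Let $N=\Lambda a$ and let $M$ be its preimage in $\mathcal A_1$. By (PR) there is an invariant $b\in\mathrm{Sym}^dM$ that maps to the generator $a\cdots a$ of $\mathrm{Sym}^dN$. The multiplication maps $\mathrm{Sym}^dM\to\mathcal A_1$ and $\mathrm{Sym}^dN\to\mathcal A_2$ are equivariant and compatible with the surjections. So the image of $b$ in $\mathcal A_1$ is invariant and maps to $a^d$.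
\end{proof}

\begin{lemma}\label{lem:points}
Let $k=\overline{\mathbb F}_p$. The natural map $\mathcal G^r(k)\to\mathcal X(k)$ is surjective, and each fiber contains exactly one closed $\mathcal G(k)$-orbit.
\end{lemma}

\begin{proof}
Put $\mathcal C=k[\mathcal G^r]^{\mathcal G}$. By (GIT) it suffices to show that the restriction map
\[
\operatorname{Hom}_k(\mathcal C,k)\to\operatorname{Hom}_k(\mathcal B\otimes k,k)=\mathcal X(k)
\]
is bijective.

\emph{The map $\mathcal B\otimes k\to\mathcal C$ is injective.} The rings $\mathcal A$ and $\mathcal A\otimes\mathbb Z[\mathcal G]$ are torsion-free, because $\mathcal G$ is flat over $\mathbb Z$. So if $pa$ is invariant, with $a\in\mathcal A$, then $a$ is invariant. Thus $\mathcal B\cap p\mathcal A=p\mathcal B$, the map $\mathcal B/p\mathcal B\to\mathcal A/p\mathcal A$ is injective, and it remains so after tensoring over $\mathbb F_p$ with $k$.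

\emph{Every element of $\mathcal C$ has a positive power in $\mathcal B\otimes k$.} Let $\Lambda$ be a ring that is flat over $\mathbb Z$ and surjects onto $k$, for example the polynomial ring over $\mathbb Z$ with one variable for each element of $k$. Then $(\mathcal A\otimes\Lambda)^{\mathcal G}=\mathcal B\otimes\Lambda$, whose image in $\mathcal A\otimes k$ is $\mathcal B\otimes k$. Apply Lemma~\ref{lem:power} to $\mathcal A\otimes\Lambda\to\mathcal A\otimes k$.

\emph{Bijectivity.} The ring $\mathcal C$ is integral over its subring $\mathcal B\otimes k$. So the kernel of a $k$-homomorphism $\mathcal B\otimes k\to k$ lies under a maximal ideal of $\mathcal C$, whose residue field is algebraic over $k$ and hence equal to $k$. This proves surjectivity. Let $\chi_1,\chi_2\colon\mathcal C\to k$ agree on $\mathcal B\otimes k$, let $c\in\mathcal C$, and put $a=\chi_1(c)\in k$. Some power $(c-a)^d$, $d\ge1$, lies in $\mathcal B\otimes k$, so $(\chi_2(c)-a)^d=(\chi_1(c)-a)^d=0$. Hence $\chi_1=\chi_2$.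
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the last sentence of Theorem~\ref{thm:formula}]
We have seen that $\mathcal X$ is affine of finite type over $\mathbb Z$ with $\mathcal X_{\mathbb C}\cong\mathfrak X_r(G)$. Let $q$ be a power of $p$. There is a unique homomorphism $\mathbb Z\to\mathbb F_q$, and $\mathcal X(\mathbb F_q)$ is the set of points of $\mathcal X(k)$ fixed by the $q$-Frobenius map $F$. By Lemma~\ref{lem:points}, the closed orbits of $\mathcal G(k)$ in $\mathcal G^r(k)$ are in bijection with $\mathcal X(k)$, and this bijection commutes with $F$ for the reasons given in the proof of Theorem~\ref{thm:formula}. The pair $(\mathcal G_k,F)$ has type $(\Psi,1)$ because $\mathcal G$ is split. Hence $\#\mathcal X(\mathbb F_q)=n_r(\mathcal G_k,F)=\mathcal P_{\Psi,1}(q)$, and $\mathcal P=\mathcal P_{\Psi,1}\in\mathbb Z[t]$. So Definition~\ref{def:pc} is satisfied with $R=\mathbb Z$, and Katz's theorem \cite{Katz} gives the $E$-polynomial.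

It remains to find the leading term. Let $d=\dim\mathfrak X_r(G)$. Noether normalization of $\mathcal B\otimes\mathbb Q$, after clearing denominators, gives an integer $N\ge1$ and a finite injective homomorphism $\mathbb Z[1/N][x_1,\dots,x_d]\to\mathcal B[1/N]$. The corresponding morphism of schemes is finite and surjective, and both properties persist under base change. So $\mathcal X_k$ has dimension $d$ for $p\nmid N$. It is irreducible, since the irreducible variety $\mathcal G_k^r$ maps onto it by Lemma~\ref{lem:points}; here we use that $\mathcal G_k$ is connected. The Lang--Weil estimate for a geometrically irreducible scheme of finite type and dimension $d$ over $\mathbb F_p$ gives $\#\mathcal X(\mathbb F_{p^n})/p^{nd}\to1$ as $n\to\infty$. Thus $\mathcal P(p^n)/p^{nd}\to1$, and $\mathcal P$ is monic of degree $d$.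
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
Samuel Cavazos and Sean Lawton, \emph{E-polynomial of SL(2,C)-Character Varieties of Free groups}, arXiv:1401.0228 (2014).

\bibitem{FvdK}
Franjou and van der Kallen, \emph{Power reductivity over an arbitrary base}, Doc. Math. Extra Vol. Suslin (2010).

\bibitem{Katz}
Katz, appendix to Hausel and Rodriguez-Villegas, Invent. Math. \textbf{174} (2008).

\bibitem{Kempf}
Kempf, \emph{Instability in invariant theory}, Ann. of Math. \textbf{108} (1978).

\bibitem{Seshadri}
Seshadri, \emph{Geometric reductivity over arbitrary base}, Adv. Math. \textbf{26} (1977).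

\end{thebibliography}
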